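# Derived reflexive modules that no deformation makes perfect

## 1. Duality with respect to a complex, and deformations

Rings are commutative noetherian local and homomorphisms are local, except for the polynomial rings and graded algebras that serve as auxiliary objects. We write $\ell$ for length, $\nu$ for minimal number of generators, $\operatorname{edim}$ for embedding dimension, "f.g." for finitely generated, and $\sim$ for isomorphism in the derived category up to a shift. If $A\to A'$ is flat and $X$ is a complex of $A$-modules, $X'=X\otimes_AA'$.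

For a local ring $(A,\mathfrak m,k)$, $\mathbf D_b^f(A)$ is the derived category of complexes with bounded homology consisting of f.g. modules. Every $X$ in it has a minimal free resolution $G\to X$, with $G_i$ f.g. free, $G_i=0$ for $i\ll0$ and $\partial G\subseteq\mathfrak mG$. Then $\operatorname{rank}G_i=\dim_kH_i(X\otimes^{\mathbf L}_Ak)$, so $\mathrm{pd}_AX<\infty$ (we say $X$ is perfect) if and only if $X\otimes_A^{\mathbf L}k$ has bounded homology.

**Definition (derived reflexive).** For $X,C\in\mathbf D_b^f(A)$, $X$ is *derived $C$-reflexive* if $\mathbf R\mathrm{Hom}_A(X,C)\in\mathbf D_b^f(A)$ and the biduality morphism $X\to\mathbf R\mathrm{Hom}_A(\mathbf R\mathrm{Hom}_A(X,C),C)$ is an isomorphism.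

*Example.* Let $A=k[s]/(s^2)$, $X=k=A/sA$, $C=A$. The resolution $\cdots\xrightarrow sA\xrightarrow sA$ of $k$ has dual $A\xrightarrow sA\xrightarrow s\cdots$, whose only cohomology is $(0:s)=sA\cong k$ in degree $0$. So $\mathbf R\mathrm{Hom}_A(k,A)\simeq k$. Biduality $k\to k^{**}$ sends $1$ to evaluation at $1$, which is nonzero on $k^*=\mathrm{Hom}_A(k,A)$; both sides have length $1$, so it is an isomorphism and $k$ is derived $A$-reflexive. By contrast, let $A=k[s,t]/(s,t)^2$. The syzygy of $k$ is $\mathfrak m\cong k^2$, so $\dim\mathrm{Ext}^{i+1}_A(k,A)=2\dim\mathrm{Ext}^i_A(k,A)$ for $i\ge1$. Also $\mathrm{Ext}^1_A(k,A)\ne0$: otherwise $A$ would be self-injective, but its socle has dimension $2$. So $\mathbf R\mathrm{Hom}_A(k,A)$ is unbounded and $k$ is not derived $A$-reflexive.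

**Definition (semidualizing).** $C\in\mathbf D_b^f(A)$ is *semidualizing* if $A$ is derived $C$-reflexive, i.e. the homothety morphism $A\to\mathbf R\mathrm{Hom}_A(C,C)$ is an isomorphism. It is *dualizing* if it moreover has finite injective dimension. $A$ is *Gorenstein* if $C=A$ is dualizing.

*Example.* $C=A$ is always semidualizing. For $A=k[s,t]/(s,t)^2$ the injective module $C=\mathrm{Hom}_k(A,k)$ is dualizing: higher $\mathrm{Ext}$ vanishes by injectivity, and $A\to\mathrm{Hom}_A(C,C)$ is an isomorphism by Matlis duality. It needs $\dim\operatorname{soc}A=2$ generators, so it is not $\sim A$.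

**Definition (weakly regular).** $(A,\mathfrak m,k)\to R$ is *weakly regular* if it is flat and its closed fiber $R\otimes_Ak$ is a regular local ring.

*Example.* $A\to A[[t]]$ is weakly regular, with closed fiber $k[[t]]$. The flat map $k\to k[t]/(t^2)$ is not.

**Definition ($C$-deformation).** Let $C$ be semidualizing over $A$. A *$C$-deformation* of $A$ is a pair $(Q,E)$ of a surjection $Q\to A$ and a semidualizing complex $E$ over $Q$ with $\mathbf R\mathrm{Hom}_Q(A,E)\sim C$.

*Example.* If $A=Q/(f)$ with $f$ a $Q$-regular element, then $\mathbf R\mathrm{Hom}_Q(A,Q)\simeq\Sigma^{-1}A$, so $(Q,Q)$ is an $A$-deformation of $A$.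

**Definition (derived reflexive\*).** Let $C$ be semidualizing over $A$. $X\in\mathbf D_b^f(A)$ is *derived $C$-reflexive\** if there are a weakly regular $A\to A'$ and a $C\otimes_AA'$-deformation $(Q,E)$ of $A'$ with $\mathrm{pd}_Q(X\otimes_AA')<\infty$. (By fact F1 below, $C\otimes_AA'$ is semidualizing over $A'$.)

*Example.* For $A=k[s]/(s^2)$ and $X=k$, take $A'=A$ and $Q=E=k[s]_{(s)}$. Then $A=Q/(s^2)$ and $\mathrm{pd}_Qk=1$, so $k$ is derived $A$-reflexive\*.

**Definition (totally reflexive).** Put $X^*=\mathrm{Hom}_A(X,A)$. A f.g. $A$-module $X$ is *totally reflexive* if $X\to X^{**}$ is an isomorphism and $\mathrm{Ext}^i_A(X,A)=0=\mathrm{Ext}^i_A(X^*,A)$ for $i>0$.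

*Example.* F.g. free modules, and $k$ over $k[s]/(s^2)$ by the computation above. Duals and direct summands of totally reflexive modules are totally reflexive. So are syzygies: if $0\to\Omega X\to G\to X\to0$ is exact with $G$ f.g. free, then $\mathrm{Ext}^i(\Omega X,A)=\mathrm{Ext}^{i+1}(X,A)=0$ for $i>0$, and $0\to X^*\to G^*\to(\Omega X)^*\to0$ is exact. Dualizing again gives $\mathrm{Ext}^i((\Omega X)^*,A)=0$ for $i\ge2$ and an exact sequence $0\to(\Omega X)^{**}\to G\to X\to\mathrm{Ext}^1((\Omega X)^*,A)\to0$. Since $G\to X$ is onto with kernel $\Omega X$, the last term vanishes and $\Omega X\cong(\Omega X)^{**}$.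

**Textbook facts.**

- **F1.** If $A\to A'$ is flat, $X\in\mathbf D_b^f(A)$ and $Y$ has bounded homology, then $\mathbf R\mathrm{Hom}_A(X,Y)\otimes_AA'\simeq\mathbf R\mathrm{Hom}_{A'}(X',Y')$: resolve $X$ by f.g. free modules and take $Y$ bounded; then each degree of $\mathrm{Hom}_A(G,Y)$ is a finite product of copies of terms of $Y$. Homothety and biduality maps are compatible with this. As flat local maps are faithfully flat, $X$ is derived $C$-reflexive if and only if $X'$ is derived $C'$-reflexive, and $C'$ is semidualizing when $C$ is.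
- **F2** (Auslander–Buchsbaum). $\mathrm{pd}_QM+\operatorname{depth}M=\operatorname{depth}Q$ for f.g. $M\ne0$ with $\mathrm{pd}_QM<\infty$. If $\operatorname{depth}Q=0$, such an $M$ is free.
- **F3** (Auslander–Buchsbaum–Serre). $Q$ is regular if and only if its residue field has finite projective dimension, and then every complex in $\mathbf D_b^f(Q)$ is perfect.
- **F4** (prime avoidance). If an ideal lies in a finite union of ideals, at most one of them not prime, it lies in one of them. An element is $Q$-regular if and only if it avoids all associated primes; if $\operatorname{depth}Q\ge1$, then $\mathfrak m_Q\notin\operatorname{Ass}Q$ and every $\mathfrak m_Q$-primary ideal contains a regular element.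
- **F5.** If $w\in\mathfrak m_Q$ is regular on $Q$ and on a f.g. module $M$, then $\mathrm{pd}_{Q/w}(M/wM)=\mathrm{pd}_QM$.
- **F6.** Dualizing complexes are unique up to shift. If $Q$ is regular and $Q\to A$ is onto, $\mathbf R\mathrm{Hom}_Q(A,Q)$ is dualizing for $A$. A complex $C\in\mathbf D_b^f(A)$ has finite injective dimension if and only if $\mathrm{Ext}^i_A(k,C)=0$ for $i\gg0$.
- **F7.** For $A$ artinian the following are equivalent: $A$ is Gorenstein; $\dim_k\operatorname{soc}A=1$; $A$ is self-injective; $\mathrm{Ext}^1_A(k,A)=0$.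

**The easy implication.** *If $X$ is derived $C$-reflexive\*, then it is derived $C$-reflexive.* Let $A'$, $(Q,E)$ be as in the definition and let $E\to J$ be an injective resolution over $Q$. Then $\mathrm{Hom}_Q(A',J)$ is a bounded below complex of injective $A'$-modules representing $C'$ up to shift, and $\mathrm{Hom}_{A'}(Z,\mathrm{Hom}_Q(A',J))=\mathrm{Hom}_Q(Z,J)$ for every complex $Z$ of $A'$-modules. So biduality of $X'$ with respect to $\mathrm{Hom}_Q(A',J)$ is the map $X'\to\mathrm{Hom}_Q(\mathrm{Hom}_Q(X',J),J)$, i.e. biduality with respect to $E$ over $Q$. It is an isomorphism for $Q$ in place of $X'$, hence for every perfect complex over $Q$, in particular for $X'$; boundedness of $\mathbf R\mathrm{Hom}_Q(X',E)$ is clear. So $X'$ is derived $C'$-reflexive, and $X$ is derived $C$-reflexive by F1.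

The question concerns the converse. It comes from Javier Majadas, "Dualizing complexes and homomorphisms vanishing in Koszul homology", arXiv:1212.1020 (2012).

> **Question.** If $C$ is semidualizing over $A$ and $X\in\mathbf D_b^f(A)$ is derived $C$-reflexive, must $X$ be derived $C$-reflexive\*?

In words: biduality is automatic for a complex that becomes perfect over a suitable deformation, after a harmless flat extension. Is that the only way biduality can happen?

## 2. Cases where the deformation is visible

**Perfect complexes.** If $\mathrm{pd}_AX<\infty$, take $A'=A$ and $(Q,E)=(A,C)$. So $X$ is derived $C$-reflexive\* for every $C$.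

**Dualizing $C$.** Suppose $C$ is dualizing and $A$ is a quotient of a regular ring $Q$. By F6, $\mathbf R\mathrm{Hom}_Q(A,Q)\sim C$, so $(Q,Q)$ is a $C$-deformation; by F3 every $X\in\mathbf D_b^f(A)$ is perfect over $Q$. So every $X$ is derived $C$-reflexive\*.

For $C=A$ we must therefore look at non-Gorenstein rings and modules of infinite projective dimension.

**A small non-Gorenstein ring.** Let $A=k[x,a,b]/(x^2,a^2,ab,b^2)$ and $X=A/xA$. The socle contains $xa,xb$, so $A$ is not Gorenstein. Let $Q$ be the localization at the origin of $k[x,a,b]/(a^2,ab,b^2)=k[x]\otimes_kk[a,b]/(a,b)^2$. This ring is free over $k[x]$, so $x$ and $x^2$ are $Q$-regular. Now $A=Q/(x^2)$, so $(Q,Q)$ is an $A$-deformation, and $X=Q/xQ$ has $\mathrm{pd}_QX=1$. So $X$ is derived $A$-reflexive\*.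

This works because the periodic resolution $\cdots\xrightarrow xA\xrightarrow xA$ of $X$ comes from the factorization $x^2=x\cdot x$ of a regular element of $Q$.

## 3. Exact pairs, a seven-quadric algebra, and the lift that fails

**Lemma 1.** *Let $A$ be artinian local and $X\ne0$ a f.g. module. Then $X$ is derived $A$-reflexive if and only if it is totally reflexive.*

*Proof.* "If" is clear from the definitions. Let $X$ be derived $A$-reflexive and $D=\mathbf R\mathrm{Hom}_A(X,A)$. It is bounded, and nonzero since $X\simeq\mathbf R\mathrm{Hom}_A(D,A)$. Let $s$ be the largest $i$ with $\mathrm{Ext}^i_A(X,A)\ne0$, so the lowest nonzero homology of $D$ is $H_{-s}(D)=\mathrm{Ext}^s_A(X,A)$. Resolve $D$ by f.g. free modules $G$ with $G_j=0$ for $j<-s$. The top term of $\mathrm{Hom}_A(G,A)$ is $\mathrm{Hom}_A(G_{-s},A)$ in degree $s$, so $H_s(\mathbf R\mathrm{Hom}_A(D,A))=\mathrm{Hom}_A(H_{-s}(D),A)$. This is nonzero, because $H_{-s}(D)$ maps onto $k$ and $k$ embeds in the artinian ring $A$. Hence $H_s(X)\ne0$, so $s=0$. Thus $\mathrm{Ext}_A^i(X,A)=0$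 for $i>0$ and $D\simeq X^*$. Biduality $X\simeq\mathbf R\mathrm{Hom}_A(X^*,A)$ now says that $X\cong X^{**}$ and $\mathrm{Ext}^i_A(X^*,A)=0$ for $i>0$. $\square$

**Definition (exact pair).** Let $e\ge3$. In these notes an *exact pair of size $e$* is a triple $(A,x,y)$, where $A=k\oplus A_1\oplus A_2$ is a graded commutative algebra over a field $k$ with $\dim A_1=e$, $\dim A_2=e-1$, and $x,y\in A_1$ satisfy $xy=0$ and $xA_1=yA_1=A_2$.

*Example.* $A=k[x,a,b]/(x^2,a^2,ab,b^2)$ with $y=x$ and $e=3$: $A_2$ has basis $xa,xb$ and equals $xA_1$.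

**Lemma 2.** *Let $(A,x,y)$ be an exact pair of size $e$ and $X=A/xA$.*

1. *$\mathfrak m_A^2=A_2$, $\mathfrak m_A^3=0$, $\operatorname{edim}A=e$, and $A$ is not Gorenstein.*
2. *$\ker(x|_{A_1})=ky$, $\ker(y|_{A_1})=kx$, $(0:x)=yA$, $(0:y)=xA$.*
3. *$X$ is totally reflexive and not free.*
4. *If $x,u,z\in A_1$ are linearly independent, then $uy,zy\in A_2$ are linearly independent.*

*Proof.* (1) $\mathfrak m_A=A_1\oplus A_2$ and $A_2=xA_1$, which gives the first three claims. The socle contains $A_2$, of dimension $e-1\ge2$; use F7.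

(2) $x,y\ne0$ since $A_2\ne0$. Multiplication by $x$ maps $A_1$ (dimension $e$) onto $A_2$ (dimension $e-1$), so its kernel is one-dimensional; it contains $y$. The same holds with $x,y$ exchanged. An element killed by $x$ has zero constant term, so $(0:x)=ky\oplus A_2=ky+yA_1=yA$. Likewise $(0:y)=xA$.

(3) By (2), $\cdots\xrightarrow xA\xrightarrow yA\xrightarrow xA$ resolves $X$. Its dual $A\xrightarrow xA\xrightarrow yA\xrightarrow x\cdots$ is exact in positive degrees, so $\mathrm{Ext}^i(X,A)=0$ for $i>0$ and $X^*=(0:x)=yA\cong A/(0:y)=X$. Hence also $\mathrm{Ext}^i(X^*,A)=0$ for $i>0$, and $X^{**}\cong X$, so $\ell(X^{**})=\ell(X)$. It remains to see that $X\to X^{**}=\mathrm{Hom}_A(yA,A)$ is onto. It sends the class of $1$ to the inclusion $yA\subseteq A$. A homomorphism $g:yA\to A$ has $g(y)\in(0:x)=yA$, because $xy=0$; so $g(y)=ry$ and $g$ is $r$ times the inclusion. Finally $X\ne0$ is killed by $x\neq0$, so it is not free.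

(4) A relation between $uy$ and $zy$ puts a nontrivial combination of $u,z$ in $\ker(y|_{A_1})=kx$. $\square$

**The algebra.** Let $k$ be a field and $e\ge4$. Take variables $x,y,a,b,c_1,\dots,c_{e-4}$ and let $A$ be the quotient of the polynomial ring over $k$ by all forms of degree $3$ and
$$xy,\quad y^2-x^2,\quad ya-xa,\quad yb-xb,\quad a^2-xb,\quad ab,\quad b^2-x^2,$$
$$yc_i-xc_i,\quad ac_i,\quad bc_i,\quad c_ic_j.$$
For $e=4$ only the seven quadrics of the first line occur.

*$(A,x,y)$ is an exact pair of size $e$.* Every quadratic monomial other than $x^2,xa,xb,xc_i$ is set equal to $0$ or to one of these $e-1$ monomials by exactly one relation, and each relation involves exactly one such monomial. So $A_2$ has basis $x^2,xa,xb,xc_i$. Further $xy=0$, $xA_1=A_2$, and $yA_1=A_2$ since $y\cdot y=x^2$, $ya=xa$, $yb=xb$, $yc_i=xc_i$.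

**Theorem 1.** *Let $A$ be this algebra and $X=A/xA$.*

1. *$X$ is derived $A$-reflexive, and $A$ is not Gorenstein.*
2. *If $A\to A'$ is weakly regular, $Q\to A'$ is a surjective local homomorphism and $\mathrm{pd}_Q(X\otimes_AA')<\infty$, then $Q$ is regular.*
3. *For a semidualizing complex $C$ over $A$: $X$ is derived $C$-reflexive\* if and only if $C$ is dualizing. In particular $X$ is derived $A$-reflexive but not derived $A$-reflexive\*.*
4. *For every $d\ge0$, over $A[[t_1,\dots,t_d]]$ the module $X[[t_1,\dots,t_d]]=X\otimes_AA[[t_1,\dots,t_d]]$ is derived reflexive and not derived reflexive\* (with respect to the ring itself).*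

So the answer to the Question is no, already for $C=A$.

**What one would try first, and where it stops.** Let $e=4$ and imitate Section 2: drop the relation $xy$, so that $xy$ might become a regular element. Put $P=k[x,y,a,b]/(y^2-x^2,\,ya-xa,\,yb-xb,\,a^2-xb,\,ab,\,b^2-x^2)$. If $xy$ were regular on $P$, then $P/xP$ would have projective dimension $1$. But in $P$
$$a^2\cdot b=xb\cdot b=xb^2=x^3,\qquad a\cdot(ab)=0,$$
so $x^3=0$. As $x^2\ne0$ in $P$ (its image in $A$ is nonzero), $x$ is a zero divisor, and so is $xy$, since $(xy)x^2=0$.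

One can hope to repair this by adding multiples of $xy$ to the other six relations. One can also use a $Q$ that is not graded, a module $X'$ with a longer resolution over $Q$, or a large $A'$. We have to exclude all of this for an unknown $Q$. The key is Lemma 5: unless $Q$ is regular, finite projective dimension of $X'$ forces, after a reduction, the equality $\mathfrak m_Q^2=x\mathfrak m_Q$ with $x$ regular. Then the products of degree two in the associated graded ring are determined by $A$ up to multiples of $xy$, and the clash between $a^2\cdot b$ and $a\cdot ab$ survives.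

## 4. Four lemmas about an unknown $Q$

**Lemma 3 (Nagata).** *Let $w\in\mathfrak m_Q\setminus\mathfrak m_Q^2$ be $Q$-regular, and $M\ne0$ a f.g. module with $wM=0$ and $\mathrm{pd}_QM<\infty$. Then $\mathrm{pd}_{Q/w}M<\infty$.*

*Proof.* Put $R=Q/w$, $p=\mathrm{pd}_QM$. Since $w\ne0$ kills $M\ne0$, $M$ is not free and $p\ge1$. We use induction on $p$.

**Case $p\ge2$: descend to a syzygy over $R$.** Take $0\to N\to R^n\to M\to0$ exact. As $\mathrm{pd}_QR=1\le p-1$, we get $\mathrm{pd}_QN\le p-1$. Also $wN=0$, and $N\ne0$ since otherwise $p=1$. By induction $\mathrm{pd}_RN<\infty$, so $\mathrm{pd}_RM<\infty$.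

**Case $p=1$: show $M\cong R^n$.** Let $0\to Q^r\xrightarrow\varphi Q^n\to M\to0$ be minimal. Inverting $w$ kills $M$ and $Q_w\ne0$, so $r=n$. As $wQ^n\subseteq\varphi Q^n$, there is $\psi$ with $\varphi\psi=w\cdot1$. Then $\varphi\psi\varphi=\varphi w$, and injectivity of $\varphi$ gives $\psi\varphi=w\cdot1$. The entries of $\varphi$ lie in $\mathfrak m_Q$. If those of $\psi$ did too, a diagonal entry of $\varphi\psi$ would give $w\in\mathfrak m_Q^2$. So $\psi$ has a unit entry, and after a change of the two bases
$$\psi=\begin{pmatrix}1&0\\0&\psi'\end{pmatrix},\qquad\varphi=\begin{pmatrix}p_1&q_1\\r_1&s_1\end{pmatrix}.$$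
The first column of $\varphi\psi=w$ gives $p_1=w$, $r_1=0$; the first row of $\psi\varphi=w$ gives $q_1=0$. So $\varphi=w\oplus s_1$, with $s_1$ injective, entries in $\mathfrak m_Q$, and $s_1\psi'=\psi's_1=w$. By induction on $n$ (trivial for $n=0$), $\operatorname{coker}s_1\cong R^{n-1}$, so $M\cong R^n$. $\square$

**Lemma 4 (reduction to $\mathfrak m_A R=\mathfrak m_R$ and $I\subseteq\mathfrak m_Q^2$).** *Let $(A,\mathfrak m,k)$ be artinian local, $X$ a nonfree f.g. module, $A\to A'$ weakly regular, $Q\to A'$ surjective and $\mathrm{pd}_QX'<\infty$. Then there are a quotient $Q_1$ of $Q$ by a $Q$-regular sequence, a flat local $A\to R$ with $\mathfrak mR=\mathfrak m_R$, and a surjection $Q_1\to R$ with kernel $I_1\subseteq\mathfrak m_{Q_1}^2$, such that $\operatorname{depth}Q_1\ge1$ and $\mathrm{pd}_{Q_1}(X\otimes_AR)<\infty$. If $Q_1$ is regular, so is $Q$.*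

*Proof.* Let $I=\ker(Q\to A')$, $\bar F=A'/\mathfrak mA'$, $d=\dim\bar F$. Since $\operatorname{ann}_{A'}X'=\operatorname{ann}_A(X)A'$ is nilpotent, $\operatorname{Supp}_QX'=V(I)$.

**Step 1: lower the dimension $d$ of the fiber to $0$.** Let $d>0$. Choose $t\in\mathfrak m_{A'}$ with image in $\mathfrak m_{\bar F}\setminus\mathfrak m_{\bar F}^2$.

*For every f.g. $A$-module $N$, $t$ is regular on $N\otimes_AA'$.* For $N=k$ this holds since $\bar F$ is a domain. In general use induction on $\ell(N)$: for $0\to k\to N\to N''\to0$ the sequence $0\to\bar F\to N\otimes A'\to N''\otimes A'\to0$ is exact and $t$ is injective on both ends. With $N=A$, $t$ is $A'$-regular; then $\mathrm{Tor}^A_1(A'/tA',N)=\ker(t\mid N\otimes A')=0$ for all f.g. $N$, so $A'/tA'$ is flat over $A$. Its closed fiber $\bar F/t\bar F$ is regular of dimension $d-1$. With $N=X$, $t$ is $X'$-regular.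

Let $\tilde t\in Q$ lift $t$.

*Claim: $\tilde tQ+I$ lies in no associated prime $P$ of $Q$.* Suppose $P\supseteq I$. Then $X'_P\ne0$ has finite projective dimension over $Q_P$, which has depth $0$; by F2 it is free and nonzero, and $IX'=0$ gives $I_P=0$. So $A'_P=Q_P$ has depth $0$, hence $P/I\in\operatorname{Ass}A'$. As $t$ is $A'$-regular, $t\notin P/I$, i.e. $\tilde t\notin P$.

*There is a $Q$-regular $w\in\tilde t+I$.* Let $P_1,\dots,P_n$ be the maximal members of $\operatorname{Ass}Q$, numbered so that $\tilde t\in P_i$ exactly for $i\le r$. By the claim $I\not\subseteq P_i$ for $i\le r$. As there are no inclusions among the $P_i$, $I\,P_{r+1}\cdots P_n\not\subseteq P_i$ for $i\le r$. By prime avoidance there is $s\in I\cap P_{r+1}\cap\dots\cap P_n$ outside $P_1\cup\dots\cup P_r$. Put $w=\tilde t+s$. For $i\le r$ we have $\tilde t\in P_i$, $s\notin P_i$; for $i>r$ we have $\tilde t\notin P_i$, $s\in P_i$. So $w$ lies in no $P_i$.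

The element $w$ acts on $A'$ and $X'$ as $t$, so it is $X'$-regular. By F5, $X'/wX'=X\otimes_A(A'/tA')$ has finite projective dimension over $Q/w$, which maps onto $A'/tA'$. Replace $(Q,A')$ by $(Q/w,A'/tA')$ and iterate.

**Step 2: move $I$ into $\mathfrak m_Q^2$.** Now $d=0$: $\bar F$ is a field, $\mathfrak mA'=\mathfrak m_{A'}$ is nilpotent, $A'$ is artinian and $\sqrt I=\mathfrak m_Q$. Put $R=A'$. A minimal presentation of $X$ over $A$ stays minimal over $R$, so the first Betti number is preserved and $X'$ is not $R$-free. If $\operatorname{depth}Q=0$, then $X'$ would be $Q$-free and nonzero by F2, so $I=0$, $R=Q$ and $X'$ would be $R$-free, a contradiction. So $\operatorname{depth}Q\ge1$ and $I$ lies in no associated prime of $Q$.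

If $I\not\subseteq\mathfrak m_Q^2$, F4 (with the one non-prime ideal $\mathfrak m_Q^2$) gives a $Q$-regular $w\in I\setminus\mathfrak m_Q^2$. Since $wX'=0$, Lemma 3 gives $\mathrm{pd}_{Q/w}X'<\infty$. Replace $Q$ by $Q/w$; it still maps onto $R$, and the argument just given shows that its depth is again $\ge1$. The embedding dimension drops, so this stops with $I\subseteq\mathfrak m_Q^2$.

**Step 3: regularity lifts back.** If $w\in\mathfrak m_Q$ is $Q$-regular and $Q/w$ is regular, then $\operatorname{edim}Q\le\operatorname{edim}(Q/w)+1=\dim(Q/w)+1=\dim Q$, so $Q$ is regular. $\square$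

**Lemma 5 (the alternative).** *Let $(Q,\mathfrak m)$ be local with $\operatorname{depth}Q\ge1$, $F\ne0$ finite free, $\mathfrak m^2F\subseteq L\subseteq\mathfrak mF$ and $\mathrm{pd}_Q(F/L)<\infty$. Then $Q$ is regular or $\mathfrak m^2F=\mathfrak mL$.*

*Check.* In the example of Section 2, $F=Q$ and $L=xQ$: there $\mathfrak m^2=(x^2,xa,xb)=x\mathfrak m=\mathfrak mL$.

*Proof.* Suppose $\mathfrak m^2F\ne\mathfrak mL$; always $\mathfrak mL\subseteq\mathfrak m^2F$. We split the residue field off a module of finite projective dimension.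

The ideal $J=\{u\in Q:u\,\mathfrak mF\subseteq\mathfrak mL\}$ does not contain $\mathfrak m$, since otherwise $\mathfrak m^2F\subseteq\mathfrak mL$. No associated prime contains $\mathfrak m$. By F4 there is a $Q$-regular $u\in\mathfrak m\setminus J$. Pick $v\in\mathfrak mF$ with $uv\notin\mathfrak mL$. Then $uv\in\mathfrak m^2F\subseteq L$, and
$$\mathfrak m\cdot uv=u(\mathfrak mv)\subseteq u\,\mathfrak m^2F\subseteq uL.$$
As $uL\subseteq\mathfrak mL$, the class of $uv$ in $L/uL$ is nonzero and killed by $\mathfrak m$, so it spans a copy of the residue field. Composing $L/uL\to L/\mathfrak mL$ with a linear form taking the value $1$ on $uv$ splits this copy off. Now $\mathrm{pd}_QL<\infty$, and $u$ is $L$-regular because $L\subseteq F$; so $\mathrm{pd}_Q(L/uL)<\infty$. Its direct summand, the residue field, has finite projective dimension, and $Q$ is regular by F3. $\square$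

**Lemma 6 (regular $Q$ forces $C$ dualizing).** *Let $(A,\mathfrak m,k)\to A'$ be weakly regular, $C$ semidualizing over $A$, and $(Q,E)$ a $C\otimes_AA'$-deformation of $A'$ with $Q$ regular. Then $C$ is dualizing for $A$. In particular, if $C=A$, then $A$ is Gorenstein.*

*Proof.* Let $l$ be the residue field of $A'$ and $Q$, $C'=C\otimes_AA'$, $\bar F=A'\otimes_Ak$, $d=\dim\bar F$.

**Step 1: $E\sim Q$.** By F3, $E$ is perfect, so $Q\simeq\mathbf R\mathrm{Hom}_Q(E,E)\simeq\mathbf R\mathrm{Hom}_Q(E,Q)\otimes^{\mathbf L}_QE$. For perfect $Y$ let $P_Y(t)=\sum_i\dim_lH_i(Y\otimes^{\mathbf L}_Ql)\,t^i$; this is multiplicative for $\otimes^{\mathbf L}_Q$. Two Laurent polynomials with nonnegative coefficients and product $1$ are monomials with coefficient $1$. So the minimal resolution of $E$ is $Q$ in a single degree.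

**Step 2: $\mathrm{Ext}_{A'}(l,C')$ has total dimension $1$.** By adjunction and Step 1,
$$\mathbf R\mathrm{Hom}_{A'}(l,C')\sim\mathbf R\mathrm{Hom}_{A'}(l,\mathbf R\mathrm{Hom}_Q(A',E))\simeq\mathbf R\mathrm{Hom}_Q(l,E)\sim\mathbf R\mathrm{Hom}_Q(l,Q)\sim l.\tag{1}$$

**Step 3: compute $\mathbf R\mathrm{Hom}_{A'}(\bar F,C')$ over $\bar F$ from $\mathrm{Ext}_A(k,C)$.** Let $C\to J$ be a cohomologically bounded below injective resolution over $A$, $J\otimes_AA'\to J'$ an injective resolution over $A'$, and $G\to k$ a resolution by f.g. free $A$-modules, $G'=G\otimes_AA'$. In the commutative square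
$$\begin{array}{ccc}\mathrm{Hom}_A(k,J)\otimes_AA'&\to&\mathrm{Hom}_{A'}(\bar F,J')\\\downarrow&&\downarrow\\\mathrm{Hom}_A(G,J)\otimes_AA'&\to&\mathrm{Hom}_{A'}(G',J')\end{array}$$
the vertical maps are quasi-isomorphisms, since $J,J'$ are bounded below complexes of injectives and $A'$ is flat. The bottom map is the isomorphism $\mathrm{Hom}_A(G,J)\otimes A'\cong\mathrm{Hom}_{A'}(G',J\otimes A')$ (each degree is a finite product, each $G_p$ is f.g. free) followed by a quasi-isomorphism ($G'$ consists of free modules and vanishes in negative degrees). So the top map, which is $\bar F$-linear, is a quasi-isomorphism. Its source is $\mathrm{Hom}_A(k,J)\otimes_k\bar F$, and a complex of $k$-vector spaces is isomorphic in $\mathbf D(k)$ to its cohomology. With $\mu_i=\dim_k\mathrm{Ext}^i_A(k,C)<\infty$, zero for $i\ll0$, we get in $\mathbf D(\bar F)$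
$$\mathbf R\mathrm{Hom}_{A'}(\bar F,C')\simeq\bigoplus_i\Sigma^{-i}\bar F^{\mu_i}=\prod_i\Sigma^{-i}\bar F^{\mu_i};$$
the sum is the product because each degree involves only one $i$.

**Step 4: compare.** As $\bar F$ is regular of dimension $d$, $\mathbf R\mathrm{Hom}_{\bar F}(l,\bar F)\simeq\Sigma^{-d}l$. Since $\mathbf R\mathrm{Hom}_{\bar F}(l,-)$ commutes with products,
$$\mathbf R\mathrm{Hom}_{A'}(l,C')\simeq\mathbf R\mathrm{Hom}_{\bar F}\bigl(l,\mathbf R\mathrm{Hom}_{A'}(\bar F,C')\bigr)\simeq\prod_i\Sigma^{-i-d}\,l^{\mu_i}.$$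
By (1), $\sum_i\mu_i=1$. So $\mathrm{Ext}^i_A(k,C)=0$ for $i\gg0$, and $C$ has finite injective dimension by F6. Being semidualizing, it is dualizing. $\square$

## 5. The associated graded ring of $Q$, and the proof of Theorem 1

The next lemma extracts from any non-regular $Q$ a graded algebra that resembles $A$ with the relation $xy=0$ removed. We state it for all exact pairs, since Theorem 3 needs it too.

**Lemma 7.** *Let $(A,x,y)$ be an exact pair of size $e$, $X=A/xA$, $A\to A'$ weakly regular, $Q\to A'$ surjective, $\mathrm{pd}_QX'<\infty$, and $Q$ not regular. Then there are a field extension $l\supseteq k$, a commutative graded $l$-algebra $B=\bigoplus_{i\ge0}B_i$ with $B_0=l$, and a surjection of graded $l$-algebras $\pi:B\to l\otimes_kA$ that is bijective in degrees $0$ and $1$ (so we identify $B_1=l\otimes_kA_1$), such that*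

1. *multiplication by $x$ is a bijection $B_i\to B_{i+1}$ for every $i\ge1$;*
2. *the kernel of $\pi$ in degree $2$ is the line $l\cdot xy$.*

*Proof.* **Step 1: put $Q$ in good position.** $X$ is not free by Lemma 2, so Lemma 4 applies. Rename its output $(Q_1,R,I_1)$ as $(Q,R,I)$: now $A\to R$ is flat, $\mathfrak m_AR=\mathfrak m_R$, $I=\ker(Q\to R)\subseteq\mathfrak m^2$ with $\mathfrak m=\mathfrak m_Q$, $\operatorname{depth}Q\ge1$, $\mathrm{pd}_Q(R/xR)<\infty$, and $Q$ is still not regular. Let $l$ be the residue field. By flatness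
$$\mathfrak m_R^i/\mathfrak m_R^{i+1}\cong(\mathfrak m_A^i/\mathfrak m_A^{i+1})\otimes_AR\cong(\mathfrak m_A^i/\mathfrak m_A^{i+1})\otimes_kl,$$
compatibly with products, so $\operatorname{gr}R\cong l\otimes_k\operatorname{gr}A=l\otimes_kA$. Put $B=\operatorname{gr}Q$, and let $\pi$ be the surjection $\operatorname{gr}Q\to\operatorname{gr}R$. As $I\subseteq\mathfrak m^2$, it is bijective in degrees $0$ and $1$. Lift the image of $x$ in $R$ to an element $x\in Q$.

**Step 2: show $\mathfrak m^2=x\mathfrak m$ with $x$ regular.** Let $L=\ker(Q\to R/xR)=xQ+I\subseteq\mathfrak m$. Since $\mathfrak m_A^2=A_2\subseteq xA$, we have $\mathfrak m_R^2\subseteq xR$, so $\mathfrak m^2\subseteq L$. Lemma 5 with $F=Q$ gives $\mathfrak m^2=\mathfrak mL$. Then $L\subseteq xQ+\mathfrak m^2=xQ+\mathfrak mL$, so $L=xQ$ by Nakayama and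
$$\mathfrak m^2=x\mathfrak m.\tag{2}$$
As $Q/xQ=R/xR$ has finite length, $xQ$ contains a power of $\mathfrak m$, hence a regular element, so $x$ is $Q$-regular.

**Step 3: read off the two properties.** By (2), $\mathfrak m^{i+1}=x\mathfrak m^i$ for $i\ge1$, so $x:\mathfrak m^i/\mathfrak m^{i+1}\to\mathfrak m^{i+1}/\mathfrak m^{i+2}$ is onto. If $s\in\mathfrak m^i$ and $xs\in\mathfrak m^{i+2}=x\mathfrak m^{i+1}$, then $s\in\mathfrak m^{i+1}$ by regularity; so it is bijective. This is property 1. Now $\dim_lB_2=\dim_lB_1=e$ and $\dim_kA_2=e-1$, so the kernel of $\pi$ in degree $2$ is one-dimensional. It contains $xy$, which is nonzero by property 1. $\square$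

**Proof of Theorem 1.**

**(1)** This is Lemma 2 together with Lemma 1.

**(2)** We show that a non-regular $Q$ contradicts associativity in degree $3$. Suppose $Q$ is not regular and take $B$ from Lemma 7. By property 1,
$$B_2\text{ has basis }x^2,xy,xa,xb,xc_i;\qquad B_3\text{ has basis }x^3,x^2y,x^2a,x^2b,x^2c_i.$$
By property 2 each quadratic relation of $A$ holds in $B_2$ up to a multiple of $xy$. So there are $\lambda,\mu,\nu,\sigma,\tau\in l$ with
$$a^2=xb+\lambda xy,\quad ab=\mu xy,\quad b^2=x^2+\nu xy,\quad ya=xa+\sigma xy,\quad yb=xb+\tau xy.$$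
In $B_3$ compute $a^2b$ in two ways:
$$a^2\cdot b=xb^2+\lambda x(yb)=x^3+\nu x^2y+\lambda x^2b+\lambda\tau x^2y,$$
$$a\cdot(ab)=\mu x(ya)=\mu x^2a+\mu\sigma x^2y.$$
These are equal, but the coefficients of the basis element $x^3$ are $1$ and $0$. This is a contradiction, so $Q$ is regular.

**(3)** If $X$ is derived $C$-reflexive\* via $A\to A'$ and $(Q,E)$, then $Q$ is regular by (2) and $C$ is dualizing by Lemma 6. Conversely, let $C$ be dualizing and let $Q$ be the localization at the origin of the polynomial ring defining $A$. By F6, $\mathbf R\mathrm{Hom}_Q(A,Q)\sim C$, and $\mathrm{pd}_QX<\infty$ by F3. So $A'=A$ and $(Q,Q)$ show that $X$ is derived $C$-reflexive\*. Since $A$ is not Gorenstein, $C=A$ is not dualizing, so $X$ is not derived $A$-reflexive\*; it is derived $A$-reflexive by (1).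

**(4)** Put $\hat A=A[[t_1,\dots,t_d]]$, flat over $A$. By F1, $X\otimes_A\hat A$ is derived $\hat A$-reflexive. Suppose a weakly regular $\hat A\to A'$ and an $A'$-deformation $(Q,E)$ of $A'$ show that it is derived $\hat A$-reflexive\*. The composite $A\to A'$ is flat. Its closed fiber is flat over $\hat A/\mathfrak m_A\hat A=k[[t_1,\dots,t_d]]$ with regular closed fiber, hence is regular (Matsumura, *Commutative Ring Theory*, Thm 23.7). So $A\to A'$ is weakly regular. As $(X\otimes_A\hat A)\otimes_{\hat A}A'=X\otimes_AA'$ and $\mathbf R\mathrm{Hom}_Q(A',E)\sim A'$, $X$ would be derived $A$-reflexive\*, contradicting (3). $\square$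

## 6. A dichotomy for rings with $\mathfrak m^3=0$ and $\dim\mathfrak m^2=e-1$

We now ask when the converse does hold for $C=A$ in the surrounding class of rings. Recall that for a local ring $Q$ of dimension $1$ the lengths $\ell(\mathfrak m_Q^n/\mathfrak m_Q^{n+1})$ are constant for $n\gg0$; the constant is the *multiplicity*. *Example:* for $Q$ the localization of $k[x,a,b]/(a,b)^2$, the classes of $x^n,x^{n-1}a,x^{n-1}b$ form a basis of $\mathfrak m^n/\mathfrak m^{n+1}$ for every $n\ge1$. So multiplicity and embedding dimension both equal $3$.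

**Theorem 2 (dichotomy).** *Let $(A,\mathfrak m,k)$ be local with $\mathfrak m^3=0$, $\operatorname{edim}A=e\ge3$, $\dim_k\mathfrak m^2=e-1$, admitting a nonfree totally reflexive module. The following are equivalent:*

- *(i) some nonfree f.g. $A$-module is derived $A$-reflexive\*;*
- *(ii) there are a flat local $A\to R$ with $\mathfrak mR=\mathfrak m_R$ and an isomorphism $R\cong Q/(f)$, where $Q$ is Cohen–Macaulay of dimension $1$ with multiplicity and embedding dimension both $e$, and $f\in\mathfrak m_Q^2$ is $Q$-regular;*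
- *(iii) every derived $A$-reflexive complex is derived $A$-reflexive\*.*

*So over such an $A$, with $C=A$, either the converse holds for all complexes, or a f.g. $A$-module is derived $A$-reflexive\* only if it is free.*

The ring $k[x,a,b]/(x^2,a^2,ab,b^2)$ satisfies (ii) with $R=A$, by Section 2 and the example above. The ring of Theorem 1 fails (iii).

Such an $A$ is artinian and not Gorenstein, since $\mathfrak m^2\subseteq\operatorname{soc}A$ and $\dim\mathfrak m^2\ge2$.

**Lemma 8.** *Let $A$ be as in Theorem 2, $X\ne0$ totally reflexive without free summands, $b=\nu(X)$. Then $\mathfrak m^2X=0$, $\ell(\mathfrak mX)=(e-1)b$, $\nu(\Omega X)=b$, and in a minimal presentation $A^b\xrightarrow{\bar\varphi}A^b\to X\to0$ the module $K=\ker\bar\varphi$ satisfies $\mathfrak mK=\mathfrak m^2A^b$.*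

*Proof.* **Step 1: place $X$ in a two-sided sequence of minimal syzygies.** A submodule of $\mathfrak mG$, $G$ free, is killed by $\mathfrak m^2\ne0$ and so has no free summand. Hence $\Omega X$ has none; it is nonzero as $X$ is not free, and totally reflexive.

To go left, let $G_0\to X^*$ be a minimal free cover. Dualizing $0\to\Omega X^*\to G_0\to X^*\to0$ gives $0\to X\to G_0^*\to X_{-1}\to0$ with $X_{-1}=(\Omega X^*)^*$ totally reflexive. Here $X\subseteq\mathfrak mG_0^*$: otherwise $X$ contains a basis element of $G_0^*$, and the projection of $G_0^*$ onto its span splits off a free summand of $X$. A free summand of $X_{-1}$ would give one of $X_{-1}^*\cong\Omega X^*\subseteq\mathfrak mG_0$, which is impossible. And $X_{-1}\ne0$, because $X^*$ is not free (otherwise $X\cong X^{**}$ would be).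

Iterating, we get nonzero totally reflexive modules $X_i$ ($i\in\mathbb Z$), $X_0=X$, without free summands, and exact sequences
$$0\to X_{i+1}\to A^{b_i}\to X_i\to0,\qquad X_{i+1}\subseteq\mathfrak mA^{b_i},\quad b_i=\nu(X_i)>0.$$

**Step 2: show $\mathfrak mX_{i+1}=\mathfrak m^2A^{b_i}$.** By Step 1, $\mathfrak m^2X_i=0$ for all $i$. So $\mathfrak mX_{i+1}\subseteq\mathfrak m^2A^{b_i}\subseteq X_{i+1}$. If $s\in\mathfrak m^2A^{b_i}\setminus\mathfrak mX_{i+1}$, then $\mathfrak ms=0$ and $s$ is a minimal generator of $X_{i+1}$, so $ks\cong k$ is a direct summand of $X_{i+1}$. Then $\mathrm{Ext}^1_A(k,A)=0$ and $A$ is Gorenstein by F7, a contradiction. Hence $\mathfrak mX_{i+1}=\mathfrak m^2A^{b_i}$ and $\ell(\mathfrak mX_{i+1})=(e-1)b_i$ for all $i$.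

**Step 3: show that all $b_i$ are equal.** Since $\mathfrak mX_i\cong\mathfrak mA^{b_i}/X_{i+1}$,
$$b_{i+1}=\ell(X_{i+1}/\mathfrak m^2A^{b_i})=\ell(\mathfrak mA^{b_i}/\mathfrak m^2A^{b_i})-\ell(\mathfrak mX_i)=eb_i-(e-1)b_{i-1}.$$
So $b_{i+1}-b_i=(e-1)(b_i-b_{i-1})$ for all $i\in\mathbb Z$. Each difference is divisible by every power of $e-1\ge2$, hence is $0$. All claims follow, with $K=X_2$. $\square$

We use repeatedly the following count. If $\varphi:F\to F$ is injective, $\ell(F/\varphi F)<\infty$, and $N\subseteq F$ has finite colength with $\varphi N\subseteq N$, then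
$$\ell(N/\varphi N)=\ell(F/\varphi F).\tag{3}$$
Indeed $\ell(F/N)+\ell(N/\varphi N)=\ell(F/\varphi N)=\ell(F/\varphi F)+\ell(\varphi F/\varphi N)$ and $\ell(\varphi F/\varphi N)=\ell(F/N)$.

**Proposition 9.** *Let $A$ be as in Theorem 2, $X\ne0$ totally reflexive without free summands, $A\to A'$ weakly regular, $Q\to A'$ surjective with $\mathrm{pd}_QX'<\infty$, and $Q$ not regular. Then (ii) holds.*

*Proof.* **Step 1: put $Q$ in good position.** Apply Lemma 4 and rename: $R=Q/I$, $A\to R$ flat with $\mathfrak m_AR=\mathfrak m_R$, $I\subseteq\mathfrak m^2$ ($\mathfrak m=\mathfrak m_Q$), $\operatorname{depth}Q\ge1$, $Q$ not regular. Put $Y=X\otimes_AR$, so $\mathrm{pd}_QY<\infty$. Lengths and numbers of generators are preserved under $-\otimes_AR$, so the assertions of Lemma 8 hold for $Y$ over $R$. Also $\mathfrak m_R^3=0$, $\operatorname{edim}Q=\operatorname{edim}R=e$, $\ell(\mathfrak m_R^2)=e-1$.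

**Step 2: find the square presentation of $Y$ over $Q$.** Let $F=Q^b\to Y$ be a minimal cover with kernel $L$. Then $\mathfrak m^2F\subseteq L\subseteq\mathfrak mF$, since $\mathfrak m_R^2Y=0$. Lemma 5 gives $\mathfrak mL=\mathfrak m^2F$. Hence
$$\nu(L)=\ell(L/\mathfrak m^2F)=eb-\ell(\mathfrak mF/L)=eb-\ell(\mathfrak mY)=eb-(e-1)b=b.$$
Choose $\varphi:F\to F$ with image $L$. For a prime $\mathfrak p$, $Y_{\mathfrak p}=0$ if and only if $\varphi_{\mathfrak p}$ is onto, i.e. $\det\varphi\notin\mathfrak p$. As $Y\neq0$ has finite length, $(\det\varphi)$ is $\mathfrak m$-primary; as $\operatorname{depth}Q\ge1$, it contains a regular element, so $\det\varphi$ is regular. Hence $\varphi$ is injective and $\dim Q\le1\le\operatorname{depth}Q$: $Q$ is Cohen–Macaulay of dimension $1$.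

**Step 3: compute the Hilbert function of $Q$.** For $j\ge1$, $\varphi(\mathfrak m^jF)=\mathfrak m^jL=\mathfrak m^{j+1}F$. By (3)
$$\ell(\mathfrak m^jF/\mathfrak m^{j+1}F)=\ell(F/\varphi F)=\ell(Y)=b+(e-1)b=eb.$$
So $\ell(\mathfrak m^j/\mathfrak m^{j+1})=e$ for all $j\ge1$, and multiplicity and embedding dimension of $Q$ equal $e$.

**Step 4: find a candidate for $f$.** As $\mathfrak m_R^3=0$, $\mathfrak m^3\subseteq I\subseteq\mathfrak m^2$, and $\ell(I/\mathfrak m^3)=e-\ell(\mathfrak m_R^2)=1$. So $I=fQ+\mathfrak m^3$ for some $f\in I\subseteq\mathfrak m^2$. We must show that $\mathfrak m^3\subseteq fQ$. As $fF\subseteq\mathfrak m^2F=\varphi(\mathfrak mF)$, we can write $f\cdot1_F=\varphi\psi$ with $\psi F\subseteq\mathfrak mF$. Then $\varphi\psi\varphi=f\varphi=\varphi f$, and $\psi\varphi=f\cdot1_F$ by injectivity of $\varphi$.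

**Step 5: show $\mathfrak m^2F=\mathfrak m\psi F$.** The reduction $\bar\varphi=\varphi\otimes R$ has cokernel $Y/IY=Y$. It is a minimal presentation: its entries lie in $\mathfrak m_R$, and $\nu(\Omega Y)=b$. From $IF=fF+\mathfrak m^3F=\varphi(\psi F+\mathfrak m^2F)$ and injectivity, $\varphi^{-1}(IF)=\psi F+\mathfrak m^2F$. So $K=\ker\bar\varphi=(\psi F+\mathfrak m^2F)/IF$, and by Lemma 8 $\mathfrak mK=\mathfrak m^2R^b$. Therefore $K=\bar\psi R^b+\mathfrak mK$, so $K=\bar\psi R^b$ by Nakayama, and $\mathfrak m^2R^b=\mathfrak mK=\mathfrak m\bar\psi R^b$. Back in $F$ this reads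
$$\mathfrak m^2F=\mathfrak m\psi F+fF+\mathfrak m^3F.$$
Since $fF=\psi\varphi F\subseteq\psi(\mathfrak mF)=\mathfrak m\psi F$, Nakayama gives $\mathfrak m^2F=\mathfrak m\psi F$.

**Step 6: conclude $I=fQ$.** Now
$$f\mathfrak mF=\psi\varphi(\mathfrak mF)=\psi(\mathfrak mL)=\psi(\mathfrak m^2F)=\mathfrak m(\mathfrak m\psi F)=\mathfrak m^3F,$$
so $f\mathfrak m=\mathfrak m^3$ and $I=fQ+\mathfrak m^3=fQ$. As $\mathfrak m^3\subseteq fQ$ contains a regular element, $f$ is regular. So $R=Q/(f)$ is as in (ii). $\square$

**Proof of Theorem 2.**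

**(i)⇒(ii): split off the free part and apply Proposition 9.** Let $X$ be nonfree and derived $A$-reflexive\*. By the easy implication it is derived $A$-reflexive, so totally reflexive by Lemma 1. Write $X=X_0\oplus A^n$ with $X_0\ne0$ without free summands; $X_0$ is totally reflexive. With $A'$ and $(Q,E)$ as in the definition, $\mathrm{pd}_Q(X_0\otimes_AA')<\infty$. By Lemma 6, $Q$ is not regular, as $A$ is not Gorenstein. Apply Proposition 9.

**(ii)⇒(iii): reduce modulo a regular element to a ring with square-zero maximal ideal.**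

*Step 1: infinite residue field.* Replace $Q$ by $Q(T)=Q[T]_{\mathfrak m_QQ[T]}$ and $R$ by $R\otimes_QQ(T)=Q(T)/(f)$. The map $Q\to Q(T)$ is flat local and $\mathfrak m_QQ(T)$ is the maximal ideal, with residue field the field of rational functions in $T$ over that of $Q$. So lengths, hence Hilbert functions, dimension and depth are preserved, $f$ stays regular in the square of the maximal ideal, and $A\to R(T)=R\otimes_QQ(T)$ is flat with $\mathfrak m_AR(T)=\mathfrak m_{R(T)}$. So we may assume that the residue field $l$ of $Q$ is infinite. Put $\mathfrak m=\mathfrak m_Q$.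

*Step 2: a $Q$-regular $z$ with $\mathfrak m^2=z\mathfrak m$.* Let $H=\operatorname{gr}Q$; $\dim_lH_n=e$ for $n\gg0$. Each associated prime of $H$ not containing $H_1$ meets $H_1$ in a proper subspace. As $l$ is infinite, some $z^*\in H_1$ avoids all of them. Let $W=\{h\in H:z^*h=0\}$. An associated prime of $W$ is an associated prime of $H$ containing $z^*$, hence contains $H_1$. So $W$ has finite length, and for $n\gg0$ the map $z^*:H_n\to H_{n+1}$ is injective, hence bijective. Lift $z^*$ to $z\in\mathfrak m$. For $n\gg0$, $\mathfrak m^{n+1}=z\mathfrak m^n+\mathfrak m^{n+2}$, so $\mathfrak m^{n+1}=z\mathfrak m^n$ by Nakayama. Thus $zQ$ contains a power of $\mathfrak m$, and $z$ is $Q$-regular. By (3) with $F=Q$, $N=\mathfrak m^n$, $\ell(Q/zQ)=\ell(\mathfrak m^n/z\mathfrak m^n)=\ell(\mathfrak m^n/\mathfrak m^{n+1})=e$. So $\ell(Q/z\mathfrak m)=\ell(Q/zQ)+\ell(zQ/z\mathfrak m)=e+1=\ell(Q/\mathfrak m^2)$. As $z\mathfrak m\subseteq\mathfrak m^2$, we get $\mathfrak m^2=z\mathfrak m$.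

Hence $\bar Q=Q/zQ$ has maximal ideal $\bar{\mathfrak m}$ with $\bar{\mathfrak m}^2=0$ and length $e\ge3$. Its socle contains $\bar{\mathfrak m}$, of dimension $e-1\ge2$, so $\bar Q$ is not Gorenstein.

*Step 3: over $\bar Q$, if $Z\in\mathbf D_b^f(\bar Q)$ and $\mathbf R\mathrm{Hom}_{\bar Q}(Z,\bar Q)$ is bounded, then $Z$ is perfect.* Let $G$ be the minimal free resolution of $Z$ and, for $n\gg0$, $M=\operatorname{coker}(G_{n+1}\to G_n)$, which is resolved by $G_{\ge n}$. Then $\mathrm{Ext}^i_{\bar Q}(M,\bar Q)=\mathrm{Ext}^{i+n}_{\bar Q}(Z,\bar Q)=0$ for $i>0$. The first syzygy $N$ of $M$ lies in $\bar{\mathfrak m}G_n$, so it is an $l$-vector space, and $\mathrm{Ext}^1_{\bar Q}(N,\bar Q)=\mathrm{Ext}^2_{\bar Q}(M,\bar Q)=0$. If $N\ne0$, then $\mathrm{Ext}^1_{\bar Q}(l,\bar Q)=0$ and $\bar Q$ is Gorenstein by F7, a contradiction. So $M$ is free and $Z$ is perfect.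

*Step 4: transfer to $X$.* Let $X$ be derived $A$-reflexive. By F1, $Y=X\otimes_AR$ is derived $R$-reflexive. As $f$ is regular, $\mathbf R\mathrm{Hom}_Q(R,Q)\simeq\Sigma^{-1}R$, so $(Q,Q)$ is an $R$-deformation of $R$, and $\mathbf R\mathrm{Hom}_Q(Y,Q)\simeq\Sigma^{-1}\mathbf R\mathrm{Hom}_R(Y,R)$ is bounded. From $0\to Q\xrightarrow zQ\to\bar Q\to0$ we see that $Y\otimes^{\mathbf L}_Q\bar Q\in\mathbf D_b^f(\bar Q)$ and that
$$\mathbf R\mathrm{Hom}_{\bar Q}(Y\otimes^{\mathbf L}_Q\bar Q,\bar Q)\simeq\mathbf R\mathrm{Hom}_Q(Y,\bar Q)$$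
is bounded. By Step 3, $Y\otimes^{\mathbf L}_Q\bar Q$ is perfect over $\bar Q$. So $Y\otimes^{\mathbf L}_Ql=(Y\otimes^{\mathbf L}_Q\bar Q)\otimes^{\mathbf L}_{\bar Q}l$ is bounded and $\mathrm{pd}_QY<\infty$. The map $A\to R$ is weakly regular, because its closed fiber is a field. So $X$ is derived $A$-reflexive\*.

**(iii)⇒(i).** By hypothesis $A$ has a nonfree totally reflexive module, which is derived $A$-reflexive by Lemma 1.

The last sentence of the theorem says that if (i) fails, no nonfree f.g. module is derived $A$-reflexive\*, while if (i) holds, so does (iii). $\square$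

## 7. A product on $A_1$: the linear criterion, the threshold $e=4$, and generic failure

For an exact pair, Lemma 7 says that a non-regular $Q$ yields a graded algebra $B$ with $x:B_1\to B_2$ bijective. Then $uv\in B_2$ can be written uniquely as $x(u*v)$, which gives a product on $B_1$. Associativity of this product is the obstruction met in Theorem 1.

**Theorem 3 (linear criterion, threshold, genericity).** *Let $A=k\oplus A_1\oplus A_2$ be a graded commutative algebra over a field $k$ with $\dim A_1=e\ge3$, $\dim A_2=e-1$, and let $x,y\in A_1$ satisfy $xy=0$, $xA_1=yA_1=A_2$. Then $X=A/xA$ is totally reflexive and nonfree, $A$ is not Gorenstein, and the following are equivalent:*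

- *(a) $X$ is derived $A$-reflexive\*;*
- *(b) there are a weakly regular $A\to A'$ and a surjection $Q\to A'$ with $Q$ not regular and $\mathrm{pd}_QX'<\infty$;*
- *(c) there is a commutative associative $k$-bilinear product $*$ on $A_1$ with unit $x$ such that $x(u*v)=uv$ in $A_2$;*
- *(c′) for one (equivalently, any) symmetric bilinear $\tilde\beta:A_1\times A_1\to A_1$ with $x\tilde\beta(u,v)=uv$, the linear system*
$$\bigl(\tilde\beta(u,v)+\lambda(u,v)y\bigr)w=u\bigl(\tilde\beta(v,w)+\lambda(v,w)y\bigr)\qquad(u,v,w\in A_1)\tag{4}$$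
*has a solution among symmetric bilinear forms $\lambda:A_1\times A_1\to k$ (such a solution is unique);*
- *(d) every derived $A$-reflexive complex is derived $A$-reflexive\*.*

*If $e=3$, these conditions always hold. For every $e\ge4$ they hold for some $(A,x,y)$ and fail for others. Fix linearly independent $x,y$ in $U=k^e$, $e\ge4$, and parametrize the algebras with $x,y$ independent by symmetric bilinear $\beta:U\times U\to U/ky$ with $\beta(x,u)=\bar u$ and $\beta(y,U)=U/ky$. Then the conditions fail on a nonempty Zariski-open subset of this irreducible parameter space.*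

*Example.* For the algebra of Theorem 1 choose $\tilde\beta$ with $\tilde\beta(a,a)=b$, $\tilde\beta(a,b)=0$. Equation (4) for $(u,v,w)=(a,a,b)$ reads $(b+\lambda(a,a)y)b=a\cdot\lambda(a,b)y$, i.e. $x^2+\lambda(a,a)\,xb=\lambda(a,b)\,xa$. Since $x^2,xa,xb$ are independent in $A_2$, there is no solution.

*Proof.* The triple $(A,x,y)$ is an exact pair, so Lemma 2 gives the first claims.

**Step 1: (c)⇔(c′), uniqueness, and independence of the field.** A map $\tilde\beta$ exists: compose the product $A_1\times A_1\to A_2$ with a linear section of $x:A_1\to A_2$. As $\ker(x|_{A_1})=ky$, the symmetric bilinear products $*$ with $x(u*v)=uv$ are exactly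
$$u*v=\tilde\beta(u,v)+\lambda(u,v)y$$
with $\lambda$ a symmetric bilinear form, and changing $\tilde\beta$ only translates $\lambda$. System (4) says
$$(u*v)w=u(v*w)\quad\text{in }A_2\text{ for all }u,v,w.\tag{5}$$

If $*$ is associative, then $(u*v)w=x((u*v)*w)=x(u*(v*w))=u(v*w)$, so (5) holds.

Conversely, assume (5). *The element $x$ is a unit:* with $u=x$, (5) gives $(x*v)w=x(v*w)=vw$. From $x(x*v)=xv$ we have $x*v=v+\eta(v)y$, so $\eta(v)yw=0$ for all $w$. As $yA_1=A_2\ne0$, $\eta(v)=0$.

*The product is associative:* let $D(u,v,w)=(u*v)*w-u*(v*w)$. Then $xD(u,v,w)=(u*v)w-u(v*w)=0$, so $D=\phi\,y$ with $\phi$ trilinear. In any nonassociative algebra, expanding both sides gives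
$$u*D(v,w,z)+D(u,v,w)*z=D(u*v,w,z)-D(u,v*w,z)+D(u,v,w*z).$$
Multiply by $x$. The right side becomes $0$ since $xy=0$, and the left side becomes
$$\phi(v,w,z)\,uy+\phi(u,v,w)\,zy=0\quad\text{in }A_2.$$
If $z\notin kx$, choose $u$ with $x,u,z$ linearly independent, possible as $e\ge3$. By Lemma 2(4), $\phi(v,w,z)=0$ for all $v,w$. Such $z$ span $A_1$, so $\phi=0$.

*Uniqueness:* the difference $\delta$ of two solutions of (4) satisfies
$$\delta(u,v)\,yw=\delta(v,w)\,yu\quad\text{for all }u,v,w.\tag{6}$$
For $w\notin kx$ choose $u$ with $x,u,w$ independent; Lemma 2(4) gives $\delta(v,w)=0$ for all $v$. Such $w$ span $A_1$, so $\delta=0$.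

*Field extensions:* (4) is a linear system over $k$, so for an extension field $l\supseteq k$ it is solvable over $l$ if and only if it is solvable over $k$.

**Step 2: (a)⇒(b).** If $A'$ and $(Q,E)$ show (a), $Q$ is not regular by Lemma 6, since $A$ is not Gorenstein.

**Step 3: (b)⇒(c), by reading the product off $B$.** Take $l$, $B$, $\pi$ from Lemma 7. Since $x:B_1\to B_2$ is bijective, define $*$ on $B_1=l\otimes A_1$ by $x(u*v)=uv$ in $B_2$. It is bilinear and commutative with unit $x$. It is associative, because in $B_3$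
$$x^2\bigl((u*v)*w\bigr)=x(u*v)w=uvw=u\cdot x(v*w)=x^2\bigl(u*(v*w)\bigr)$$
and $x^2:B_1\to B_3$ is bijective. Applying $\pi$ gives $x(u*v)=uv$ in $l\otimes A_2$. So (c) holds for the exact pair $(l\otimes_kA,x,y)$ over $l$, hence so does (c′). By linearity (c′) holds over $k$, hence so does (c).

**Step 4: (c)⇒(d), by constructing $Q$.** Let $U=(A_1,*)$, with unit $1_U=x$. *The element $y$ is a unit of $U$:* if $y*u=0$, then $yu=x(y*u)=0$, so $u=cx$ with $c\in k$, and $0=y*u=cy$ gives $u=0$. So multiplication by $y$ on the finite-dimensional algebra $U$ is injective, hence bijective. Let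
$$B=k\oplus\bigoplus_{i\ge1}Ut^i\subseteq U[t],\qquad f=yt^2.$$
The element $t=1_Ut\in B_1$ satisfies $B_{i+1}=tB_i$ for $i\ge1$, so $B$ is generated in degree $1$. It is regular on $B$, and $B/tB$ has finite length. So $Q=B_{B_+}$ is Cohen–Macaulay of dimension $1$ with Hilbert function $1,e,e,\dots$, and has multiplicity and embedding dimension $e$. The element $f=(yt)\,t\in\mathfrak m_Q^2$ is regular because $y$ is a unit of $U$. Moreover $fB_0=ky\,t^2$ and $fB_i=B_{i+2}$ for $i\ge1$. So
$$B/fB=k\oplus Ut\oplus(U/ky)t^2,$$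
which is local and equals $Q/fQ$. The map $ut\mapsto u$, $ut^2\mapsto xu$ is an isomorphism $B/fB\cong A$: it is bijective since $x$ maps $A_1$ onto $A_2$ with kernel $ky$, and multiplicative since $(ut)(vt)=(u*v)t^2\mapsto x(u*v)=uv$. Hence $A\cong Q/fQ$ satisfies (ii) of Theorem 2 with $R=A$. The hypotheses of Theorem 2 hold by Lemma 2. So (d) follows.

**Step 5: (d)⇒(a).** $X$ is derived $A$-reflexive by Lemmas 1 and 2.

**Step 6: for $e=3$ the system is always solvable.** Choose $\tilde\beta$ with $\tilde\beta(x,v)=v$ and look for $\lambda$ with $\lambda(x,\cdot)=0$, so that $x*v=v$. Put $T(u,v,w)=(u*v)w-u(v*w)\in A_2$. By commutativity $T(w,v,u)=-T(u,v,w)$ and $T(u,v,u)=0$. Also $T(x,v,w)=vw-x(v*w)=0$ and $T(u,x,w)=uw-uw=0$. So for a basis $x,p,q$ only the triples $(p,p,q)$ and $(p,q,q)$ matter.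

*Case 1: $x,y$ independent.* Take a basis $x,a,y$ of $A_1$; then $x^2,xa$ is a basis of $A_2$. Write
$$a^2=x(Px+Ra),\quad ay=x(rx+sa),\quad y^2=x(tx+ua).$$
As $ay,y^2$ span $yA_1=A_2$, $D:=ru-st\ne0$. Put
$$a*a=Px+Ra+\lambda y,\quad a*y=rx+sa+\mu y,\quad y*y=tx+ua+\nu y.$$
For $(a,a,y)$:
$$(a*a)y=(Rr+\lambda t)x^2+(Rs+\lambda u)xa,\qquad a(a*y)=(sP+\mu r)x^2+(r+sR+\mu s)xa.$$
For $(a,y,y)$:
$$(a*y)y=(sr+\mu t)x^2+(s^2+\mu u)xa,\qquad a(y*y)=(uP+\nu r)x^2+(t+uR+\nu s)xa.$$
So we need
$$\lambda t-\mu r=sP-Rr,\quad\lambda u-\mu s=r;\qquad\mu t-\nu r=uP-sr,\quad\mu u-\nu s=t+uR-s^2.$$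
Both $2\times2$ systems have matrix $\begin{pmatrix}t&-r\\u&-s\end{pmatrix}$, of determinant $D\ne0$. By Cramer's rule the first gives
$$\mu=\frac{tr-u(sP-Rr)}D=\frac{rt-usP+urR}D,$$
and the second gives
$$\mu=\frac{-s(uP-sr)+r(t+uR-s^2)}D=\frac{rt-usP+urR}D.$$
The two values agree, so a solution exists.

*Case 2: $y\in kx$.* Then $x^2=0$ and $(A,x,x)$ is an exact pair with the same $X$; condition (c) does not mention $y$, so take $y=x$. Let $x,a,b$ be a basis of $A_1$; then $xa,xb$ is a basis of $A_2$. Write $a^2=x(pa+qb)$, $ab=x(ra+sb)$, $b^2=x(ta+ub)$ and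
$$a*a=pa+qb+\lambda x,\quad a*b=ra+sb+\mu x,\quad b*b=ta+ub+\nu x.$$
For $(a,a,b)$:
$$(a*a)b=(pr+qt)xa+(ps+qu+\lambda)xb,\qquad a(a*b)=(rp+sr+\mu)xa+(rq+s^2)xb,$$
which gives $\mu=qt-rs$ and $\lambda=qr+s^2-ps-qu$. For $(a,b,b)$:
$$(a*b)b=(r^2+st)xa+(rs+su+\mu)xb,\qquad a(b*b)=(tp+ur+\nu)xa+(tq+us)xb,$$
which gives $\nu=r^2+st-pt-ru$ and again $\mu=qt-rs$. The conditions are consistent.

**Step 7: for $e\ge4$ both outcomes occur.** The conditions fail for the algebras of Theorem 1, where (a) fails. They hold for $B/(yt^2)$, built as in Step 4 from any $e$-dimensional commutative associative unital $k$-algebra $U$ and any unit $y\in U$, with $x=1_U$: here $A_1=U$, $A_2=U/ky$, the product of $u,v\in A_1$ is the class of $uv$, multiplication by $x$ and by $y$ maps $A_1$ onto $A_2$, $xy=0$ in $A_2$, and the product of $U$ satisfies (c). For instance $U=k[\varepsilon]/(\varepsilon^e)$ and $y=1+\varepsilon$, with $x,y$ independent.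

**Step 8: generic failure.** For $x,y$ independent, multiplication by $x$ identifies $A_2$ with $U/ky$, where $U=A_1$, and the product becomes a symmetric bilinear $\beta:U\times U\to U/ky$ as in the statement. Conversely such a $\beta$ defines an algebra $k\oplus U\oplus U/ky$ of the required kind, with $xy=\beta(x,y)=\bar y=0$. The conditions $\beta(x,u)=\bar u$ define an affine space: the values of $\beta$ on pairs from a basis of a complement of $kx$ are free. The condition $\beta(y,U)=U/ky$ is open, and nonempty by Step 7. So the parameter space is irreducible.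

Fix a linear section $\sigma:U/ky\to U$ and put $\tilde\beta=\sigma\beta$. Then (4) is a linear system $M(\beta)\lambda=N(\beta)$ with $M,N$ polynomial in $\beta$ and
$$M(\beta)\lambda=\bigl(\lambda(u,v)\beta(y,w)-\lambda(v,w)\beta(y,u)\bigr)_{u,v,w}.$$
By the argument for (6), $M(\beta)$ is injective at every point of the parameter space, so it has full column rank. Hence solvability is the vanishing of the maximal minors of $[M(\beta)\,|\,N(\beta)]$, a closed condition. Its complement is open. For $e\ge4$ it contains the point given by the algebra of Theorem 1, in which $x,y$ are independent, after a linear isomorphism $A_1\cong U$ carrying $x,y$ to the fixed vectors. So it is nonempty. $\square$
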